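
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Relaxation and mixing times of the square plaquette model below the scale $e^{\beta}$}


\begin{abstract}
We study the heat-bath dynamics of the square plaquette model at inverse temperature $\beta$ in an $L\times L$ box with all plus boundary conditions. For $2\le L\le e^{\beta}/6$ we show that the relaxation time is of order $e^{2\beta}L^{3}$ and that the mixing time exceeds this order by a factor of at most a constant times $\beta\log(L+1)$. On the critical scale $L_c\asymp e^{\beta/2}$ this gives $T^+_{\rm rel}(L_c)\asymp e^{3.5\beta}$ and $e^{3.5\beta}\lesssim T^+_{\rm mix}(L_c)\lesssim\beta^{2}e^{3.5\beta}$, which proves a conjecture posed by Chleboun and Smith. The main tool is a Poincar\'e-type inequality in which the left-hand side is weighted by the energy.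
\end{abstract}

\section{The model and the result}

\subsection*{The model}
Let $\beta>0$ and $\Lambda_L=\{1,\dots,L\}^2\subset\mathbb Z^2$. A configuration is $\sigma\in\{-1,+1\}^{\Lambda_L}$, extended by $\sigma_x=+1$ for $x\notin\Lambda_L$. A \emph{plaquette} is a unit square $P=\{x,x+e_1,x+e_2,x+e_1+e_2\}$ that meets $\Lambda_L$. It is a \emph{defect} of $\sigma$ if $\prod_{y\in P}\sigma_y=-1$. Let $N(\sigma)$ be the number of defects and
\[
\pi(\sigma)=\frac1Z\,e^{-\beta N(\sigma)},\qquad Z=\sum_\sigma e^{-\beta N(\sigma)} .
\]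
Since $\prod_{y\in P}\sigma_y=1-2\cdot\mathbf 1[P\text{ is a defect}]$, this is the Gibbs measure of the energy $-\frac12\sum_P\prod_{y\in P}\sigma_y$. The dynamics is heat-bath: each site of $\Lambda_L$, at rate $1$, resamples its spin from $\pi$ conditioned on all other spins. It is reversible with respect to $\pi$. We write $T^+_{\rm rel}(L)$ for its relaxation time (inverse spectral gap) and $T^+_{\rm mix}(L)$ for its total-variation mixing time at distance $1/4$. The all-plus configuration, the unique one without defects, is denoted $+$.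

\subsection*{What one should expect}
A single flip toggles four plaquettes, so defects cannot be moved or removed one at a time. On the other hand, large excitations are cheap: a rectangle of minus spins, whatever its size, has only four defects, at its corners. How long does the dynamics need to erase such a rectangle with sides of order $L$?

Here is a heuristic answer. Flipping a minus spin at a corner replaces the corner defect by three defects: one has moved by one step along a side, and the other two form an adjacent pair. This raises $N$ by $2$ and so happens at rate about $e^{-2\beta}$. The pair can then travel along the perpendicular side at no further energy cost. It performs a random walk, which usually returns to where it was born. With probability of order $1/L$ it reaches the opposite corner instead, and then the whole side has moved by one unit. So a side moves at rate about $e^{-2\beta}/L$. Its position is itself a random walk, which needs about $L^2$ moves to cover a distance $L$. This suggests the time scale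
\[
e^{2\beta}\cdot L\cdot L^2=e^{2\beta}L^3 ,
\]
and $e^{3.5\beta}$ when $L\asymp e^{\beta/2}$.

\subsection*{The question}
Let $L_c\asymp e^{\beta/2}$ be the critical length scale, the smallest of the three critical length scales of the model. Write $f\lesssim g$ if $f\le Cg$ for all large $\beta$ with $C$ independent of $\beta$, and $f\asymp g$ if $f\lesssim g\lesssim f$. The known bounds on this scale are
\[
e^{3.5\beta}\lesssim T^+_{\rm rel}(L_c)\lesssim\beta^6e^{3.5\beta},\qquad
e^{3.5\beta}\lesssim T^+_{\rm mix}(L_c)\lesssim\beta^{7}e^{3.75\beta}.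
\]
The problem, posed in \cite{CS}, is whether the lower bound on the mixing time is correct up to a polynomial factor in $\beta$, as conjectured: is there a constant $k$ with $T^+_{\rm mix}(L_c)\lesssim\beta^ke^{3.5\beta}$? The answer is yes, with $k=2$.

\subsection*{The result}
Let $\mathcal E$ be the Dirichlet form of the dynamics (recalled in Section~\ref{sec:setup}), and put
\[
A=144\,e^{2\beta}L^3 .
\]

\begin{theorem}\label{thm:main}
Let $1\le L\le e^{\beta}/6$.
\begin{enumerate}
\item[\textup{(1)}] For every $f$ with $f(+)=0$ we have $\pi(Nf^2)\le A\,\mathcal E(f,f)$.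
\item[\textup{(2)}] $T^+_{\rm rel}(L)\le 36\,e^{2\beta}L^3$.
\item[\textup{(3)}] $T^+_{\rm mix}(L)\le 144\,\beta\,\bigl(2\log(L+1)+1\bigr)\,e^{2\beta}L^3$.
\item[\textup{(4)}] If $L\ge2$, then $T^+_{\rm rel}(L)\ge c\,e^{2\beta}L^3$ and $T^+_{\rm mix}(L)\ge c\log 2\;e^{2\beta}L^3$, where $c>0$ is a universal constant.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:critical}
If $L_c\asymp e^{\beta/2}$, then $T^+_{\rm rel}(L_c)\asymp e^{3.5\beta}$ and $e^{3.5\beta}\lesssim T^+_{\rm mix}(L_c)\lesssim\beta^2e^{3.5\beta}$.
\end{corollary}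

\begin{proof}
For large $\beta$ we have $2\le L_c\le e^\beta/6$, so Theorem~\ref{thm:main} applies. Moreover $e^{2\beta}L_c^3\asymp e^{3.5\beta}$ and $\log(L_c+1)\lesssim\beta$.
\end{proof}

We do not determine the power of $\beta$, between $0$ and $2$, in $T^+_{\rm mix}(L_c)$. The condition $L\ge2$ in (4) is necessary: for $L=1$ there is one spin, resampled at rate $1$, and $T^+_{\rm rel}(1)=1$. The condition $L\le e^\beta/6$ enters mainly as $L^2e^{-2\beta}\le\frac1{36}$. The proof repeatedly uses maps that remove two defects. Such a map changes the weight by a factor $e^{2\beta}$, and a configuration $D'$ has at most a constant times $L^2N(D')$ preimages; the condition makes this trade favorable.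

\subsection*{Why the energy weight}
The usual passage from relaxation to mixing costs a factor $\log(1/\min\pi)$, which here can be of order $\beta L^2$, far too much. Inequality (1) says more than a spectral gap: under the dynamics killed at $+$, the squared $L^2(\pi)$-norm of a function carried by configurations with about $n$ defects decays at rate at least of order $n/A$. Now if a probability density has squared norm at least $4e^{\beta s}$, then at least half of this squared norm comes from configurations with $N>s$; this is because $1/\pi\le Ze^{\beta s}$ on the others. Hence the logarithm of the squared norm is itself contracted at rate of order $1/(\beta A)$. It falls from order $\beta L^2$ to order $\beta$ in time of order $\beta A\log(L+1)$, instead of the time of order $\beta AL^2$ that the spectral gap alone would give.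

To prove (1) we move one defect along its row until the energy drops (Section~\ref{sec:paths}). Section~\ref{sec:rectangle} does this for a single rectangle. A configuration with $N$ defects has at least $N/2$ defects that can be chosen for this, and averaging over the choice produces the weight $N$.

\section{Defects, rates and the Dirichlet form}\label{sec:setup}

Throughout, $1\le L\le e^\beta/6$; in particular $e^\beta\ge6$.

We label a plaquette by its lower-left corner $(a,r)\in\{0,\dots,L\}^2$ and call $a$ its \emph{column} and $r$ its \emph{row}. Let $D=D(\sigma)\subset\{0,\dots,L\}^2$ be the set of defects, so $N(\sigma)=|D|$. Four facts are used throughout.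

\emph{Flips.} Flipping the spin at $(x,y)\in\Lambda_L$ toggles the four plaquettes $\{x-1,x\}\times\{y-1,y\}$. By telescoping, flipping all sites $(x,y)$ with $a<x\le b$ and $r<y\le s$ toggles $\{a,b\}\times\{r,s\}$. We often use the case $b=a+1$, for which we write
\[
R_a(r,s)=\{a,a+1\}\times\{r,s\},\qquad 0\le a\le L-1,\ r\ne s .
\]
This set is toggled by flipping the $|r-s|\le L$ sites $(a+1,y)$ with $\min(r,s)<y\le\max(r,s)$.

\emph{Parity.} Every row and every column contains an even number of defects. Indeed, in row $r$ put $g_x=\sigma_{(x,r)}\sigma_{(x,r+1)}$. The plaquette $(a,r)$ has product $g_ag_{a+1}$, and the product over $a=0,\dots,L$ is $g_0g_{L+1}=1$. Columns are treated by symmetry.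

\emph{Injectivity.} The map $\sigma\mapsto D$ is injective: knowing the plaquette products, one recovers $\sigma_{(x+1,y+1)}$ from $\sigma_{(x,y)},\sigma_{(x+1,y)},\sigma_{(x,y+1)}$, starting at the boundary. We therefore identify $\sigma$ with $D$; then $+$ becomes $\emptyset$, and we write $\pi(D)$, $N(D)$.

\emph{No small excitations.} If $D\ne\emptyset$, then $N(D)\ge4$: some row contains at least two defects, and each of their columns contains another one.

The flip rate at $x$ is
\[
\kappa_x(\sigma)=\frac{\pi(\sigma^x)}{\pi(\sigma)+\pi(\sigma^x)},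
\]
where $\sigma^x$ is $\sigma$ with the spin at $x$ flipped. If $j$ of the four plaquettes containing $x$ are defects, then $N(\sigma^x)-N(\sigma)=4-2j$, so
\begin{equation}\label{eq:rate}
\kappa_x(\sigma)=\frac1{1+e^{\beta(4-2j)}}\le\min\bigl(1,e^{-\beta(4-2j)}\bigr).
\end{equation}
For an unordered edge $e=\{\eta,\eta'\}$, that is, a pair of configurations differing by one flip, put $(\nabla_ef)^2=(f(\eta)-f(\eta'))^2$ and
\begin{equation}\label{eq:Q}
Q(e)=\frac{\pi(\eta)\pi(\eta')}{\pi(\eta)+\pi(\eta')}\ge\tfrac12\min\bigl(\pi(\eta),\pi(\eta')\bigr),\qquad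
\mathcal E(f,f)=\sum_eQ(e)(\nabla_ef)^2 .
\end{equation}
If $\mathcal L$ is the generator, then $\mathcal E(f,f)=-\pi(f\mathcal Lf)$, and $T^+_{\rm rel}=\sup_f\mathrm{Var}_\pi(f)/\mathcal E(f,f)$ over nonconstant $f$.

\section{The idea on one rectangle}\label{sec:rectangle}

Let $f(\emptyset)=0$. We bound the part of $\pi(f^2)$ carried by the rectangles $D=\{a,b\}\times\{r,s\}$, $a<b$, $r<s$. This already shows where each factor of $e^{2\beta}L^3$ comes from.

Shrink $D$ to $\emptyset$ one column at a time: for $k=a,a+1,\dots,b-1$ flip the sites $(k+1,r+1),\dots,(k+1,s)$ in this order. We call this the sweep of column $k+1$. Before it the configuration is $\{k,b\}\times\{r,s\}$. If $k+1<b$, then inside the sweep, after the flip at $(k+1,y-1)$, it consists of the six defects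
\[
(k+1,r),\ (b,r),\ (k,y-1),\ (k+1,y-1),\ (k,s),\ (b,s),
\]
two more than $D$ has. If $k+1=b$, it is $\{b-1,b\}\times\{y-1,s\}$, with four defects, and the sweep ends at $\emptyset$. The path $\gamma_D$ has at most $L^2$ edges, so by Cauchy--Schwarz
\[
\sum_D\pi(D)f(D)^2\le L^2\sum_e(\nabla_ef)^2\sum_{D:\,e\in\gamma_D}\pi(D).
\]
How many rectangles use a given oriented edge, which leaves $\eta$ by flipping $(k+1,y)$? If $k+1<b$, we read off $r$ and $s$ as the lowest and highest row of $\eta$, and $b$ as its rightmost column; only $a\in\{0,\dots,k\}$ is lost. So there are at most $L$ such rectangles, each with $\pi(D)\le2e^{2\beta}Q(e)$ by \eqref{eq:Q}. If $k+1=b$, we still read off $s$, but both $a\le k$ and $r\le y-1$ are lost. This gives at most $L^2$ rectangles, but the path no longer rises above the energy of $D$, so $\pi(D)\le2Q(e)$. Counting both orientations, the inner sum is at most $2(2Le^{2\beta}+2L^2)Q(e)\le8Le^{2\beta}Q(e)$, and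
\[
\sum_{D\text{ rectangle}}\pi(D)f(D)^2\le8\,e^{2\beta}L^3\,\mathcal E(f,f).
\]
The three factors of the heuristic are here: $e^{2\beta}$ for the adjacent pair, $L^2$ for the path length, $L$ for the lost column.

For a general $D$ there are two difficulties. First, a defect moving along its row no longer has an obvious partner at the other end of a side; we need a rule for the partner that can be inverted, so that the starting point can be reconstructed. Second, the motion ends when the defect meets other defects, in a configuration that is usually not $\emptyset$. Following it all the way down to $\emptyset$ would accumulate losses at every stage. We stop instead at the first drop of energy and absorb the endpoint into the left-hand side of the inequality. This requires counting how many starting points lead to the same endpoint.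

\section{Moving one defect}\label{sec:paths}

\subsection*{The step}
Let $(a,r)\in D$ with $a\le L-1$. To move this defect to column $a+1$ we toggle $R_a(r,\rho)$ for some other row $\rho$. Call the columns $a,a+1$ the \emph{strip}, and let
\[
U=U_a^r(D)=\bigl\{s\ne r:\ D\cap\{(a,s),(a+1,s)\}\ne\emptyset\bigr\}
\]
be the set of other rows in which $D$ meets the strip. It is nonempty, since column $a$ contains an even number of defects. Let $\rho$ be the first row of $U$ above $r$ if there is one, and otherwise the first row of $U$ below $r$ (then $\rho=\max U$). The step is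
\[
S_a^r(D)=D\,\triangle\,R_a(r,\rho),
\]
carried out by flipping one by one, from row $r$ toward row $\rho$, the sites $(a+1,y)$ with $y=r+1,\dots,\rho$ if $\rho>r$, and with $y=r,r-1,\dots,\rho+1$ if $\rho<r$. The intermediate configurations are $D\,\triangle\,R_a(r,s)$ with $s$ strictly between $r$ and $\rho$; see Figure~\ref{fig:step}. Put
\[
\varepsilon=\mathbf 1[(a+1,r)\in D],\qquad \delta=\mathbf 1[(a,\rho)\in D\text{ and }(a+1,\rho)\in D].
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \u in {0,5,10} {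
  \foreach \v in {0,1,2,3,4} {
    \draw (\u,\v) circle (0.13);
    \draw (\u+1.6,\v) circle (0.13);
  }
  \node[below] at (\u,-0.3) {$a$};
  \node[below] at (\u+1.6,-0.3) {$a+1$};
}
\node[left] at (-0.5,0) {$r$};
\node[left] at (-0.5,2) {$s$};
\node[left] at (-0.5,4) {$\rho$};
\fill (0,0) circle (0.22); \fill (0,4) circle (0.22);
\fill (6.6,0) circle (0.22); \fill (5,2) circle (0.22);
\fill (6.6,2) circle (0.22); \fill (5,4) circle (0.22);
\fill (11.6,0) circle (0.22); \fill (11.6,4) circle (0.22);
\node at (0.8,-1.8) {$D$};
\node at (5.8,-1.8) {$D\,\triangle\,R_a(r,s)$};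
\node at (10.8,-1.8) {$S_a^r(D)$};
\end{tikzpicture}
\caption{A step with $\varepsilon=\delta=0$, seen in the strip of columns $a,a+1$. Circles are plaquettes, black circles are defects. The rows strictly between $r$ and $\rho$ are empty in the strip. An adjacent pair travels from row $r$ to row $\rho$; during the journey there are two extra defects, at the end none. If the defect of row $\rho$ is at $a+1$ instead of $a$, it ends at $a$.}
\label{fig:step}
\end{figure}

Toggling the two plaquettes of the strip in row $r$ changes the number of defects by $-2\varepsilon$, and toggling those in row $\rho$ changes it by $-2\delta$. In a row strictly between $r$ and $\rho$ the strip is empty, so toggling creates two defects. Hence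
\begin{equation}\label{eq:energy}
N(S_a^r(D))=N(D)-2\varepsilon-2\delta,\qquad N(\text{intermediate})=N(D)+2-2\varepsilon .
\end{equation}

\begin{lemma}[Steps can be reversed]\label{lem:reverse}
If $\varepsilon=\delta=0$, then $D$ is determined by $D'=S_a^r(D)$, $a$ and $r$.
\end{lemma}

\begin{proof}
In row $\rho$ exactly one of the two plaquettes of the strip is a defect, before and after the step; rows other than $r,\rho$ are unchanged. So the set of rows other than $r$ in which $D'$ meets the strip is again $U_a^r(D)$. The row $\rho$ depends only on this set and on $r$, and $D=D'\,\triangle\,R_a(r,\rho)$.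
\end{proof}

\subsection*{The paths}
Let $\mathcal A(D)$ be the set of defects $(a,r)\in D$ that are not the last (rightmost) one of their row, and $K(D)=|\mathcal A(D)|$. A row that contains $m\ge2$ defects contributes $m-1\ge m/2$ of them, and no row contains exactly one, so
\begin{equation}\label{eq:K}
K(D)\ge\tfrac12N(D).
\end{equation}
Let $d=(a_0,r)\in\mathcal A(D)$ and let $(a_1,r)$ be the next defect to the right in row $r$. Set $D_{a_0}=D$ and
\[
D_{a+1}=S_a^r(D_a),\qquad a=a_0,a_0+1,\dots,
\]
and stop at the first $a$ with $N(D_a)<N(D)$. Since $\rho\ne r$, a step changes row $r$ only by toggling $(a,r)$ and $(a+1,r)$. So as long as $a<a_1$, row $r$ of $D_a$ is that of $D$ with the defect at $a_0$ moved to $a$. Hence the steps with $a<a_1-1$ have $\varepsilon=0$, and a step with $a=a_1-1$ has $\varepsilon=1$ and lowers the energy. The procedure therefore stops at some $a\le a_1$, and all steps except the last have $\varepsilon=\delta=0$ and keep $N$ equal to $N(D)$. Let $\gamma_{D,d}$ be the resulting path of single flips and $F(D,d)$ its endpoint. There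 are at most $L$ steps of at most $L$ flips, and no site is flipped twice. So the edges are distinct and $|\gamma_{D,d}|\le L^2$.

\begin{lemma}[Paths through an edge]\label{lem:edge}
Fix an oriented edge $(\eta,\eta')$, flipping the site $(a+1,y)$.
\begin{enumerate}
\item[\textup{(i)}] At most $4L$ pairs $(D,d)$ traverse it during a step with $\varepsilon=0$, and for these $\max(N(\eta),N(\eta'))\le N(D)+2$.
\item[\textup{(ii)}] At most $2L^2$ pairs $(D,d)$ traverse it during a step with $\varepsilon=1$, and for these $\max(N(\eta),N(\eta'))\le N(D)$.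
\end{enumerate}
\end{lemma}

\begin{proof}
The energy bounds follow from \eqref{eq:energy} and $N(D_a)=N(D)$, where $D_a$ is the configuration before the step.

(i) We show that $r$ and $D_a$ can be read off in each of four cases.
\begin{itemize}
\item The step goes up ($\rho>r$) and this is its first flip: then $r=y-1$ and $\eta=D_a$.
\item It goes up and this is not the first flip: then $\eta=D_a\,\triangle\,R_a(r,y-1)$ with $r<y-1<\rho$. In $\eta$ the rows strictly between $r$ and $y-1$ are empty in the strip, while $(a+1,r)\in\eta$ because $\varepsilon=0$. So $r$ is the largest row below $y-1$ in which $\eta$ meets the strip.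
\item It goes down and this is its first flip: then $r=y$ and $\eta=D_a$.
\item It goes down and this is not the first flip: then $\eta=D_a\,\triangle\,R_a(r,y)$ with $\rho<y<r$. The rows strictly between $y$ and $r$ are empty in the strip, and $(a+1,r)\in\eta$. So $r$ is the smallest row above $y$ in which $\eta$ meets the strip.
\end{itemize}
Given in addition $a_0\in\{0,\dots,a\}$, at most $L$ choices, Lemma~\ref{lem:reverse} applied to the earlier steps determines $D_{a-1},\dots,D_{a_0}=D$, and $d=(a_0,r)$.

(ii) Now $(a+1,r)\notin\eta$ once the step has begun, so the argument of (i) for finding $r$ is not available. Choose $r$ in at most $L+1$ ways and $a_0$ in at most $L$ ways. The step goes up if and only if $r\le y-1$. If it goes up, $\eta$ is $D_a$ (for $r=y-1$) or $D_a\,\triangle\,R_a(r,y-1)$; if it goes down, $\eta$ is $D_a$ (for $r=y$) or $D_a\,\triangle\,R_a(r,y)$. So $D_a$ is determined, and then $D$ as before. The count is at most $L(L+1)\le2L^2$.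
\end{proof}

\begin{lemma}[Paths with a given endpoint]\label{lem:endpoint}
Fix $D'$. At most $3L^2N(D')$ pairs $(D,d)$ satisfy $F(D,d)=D'$ and $N(D)=N(D')+2$. At most $2L^4$ pairs satisfy $F(D,d)=D'$ and $N(D)=N(D')+4$. No other energy drop occurs.
\end{lemma}

\begin{proof}
Let the last step be $D_a\mapsto D'=D_a\,\triangle\,R_a(r,\rho)$. Given $a,r,\rho,a_0$, the configuration $D_a$ is determined by $D'$, and then $(D,d)$ by Lemma~\ref{lem:reverse}. The drop is $2\varepsilon+2\delta\in\{2,4\}$.
\begin{itemize}
\item $\varepsilon=0$, $\delta=1$: then $D'\cap R_a(r,\rho)=\{(a+1,r)\}$. Choose this point of $D'$ ($N(D')$ ways), then $\rho\ne r$ ($L$ ways), then $a_0\le a$ (at most $L$ ways): at most $L^2N(D')$.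
\item $\varepsilon=1$, $\delta=0$: then $D'$ contains exactly one of $(a,\rho),(a+1,\rho)$. Choose this point of $D'$, decide whether its column is $a$ or $a+1$, then choose $r\ne\rho$ and $a_0\le a$: at most $2L^2N(D')$.
\item $\varepsilon=\delta=1$: then $D'\cap R_a(r,\rho)=\emptyset$, and there is no point of $D'$ to guide us. There are at most $\frac12L(L+1)$ pairs $a_0\le a$ and $L(L+1)$ pairs $r\ne\rho$, in total at most $\frac12L^2(L+1)^2\le2L^4$.
\end{itemize}
The first two cases have drop $2$, the third has drop $4$.
\end{proof}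

\section{The Gibbs measure near the ground state}

The endpoint counts and \eqref{eq:K} already show that $\pi$ is concentrated on $+$. The size $L^4e^{-4\beta}$ below is that of the four-defect rectangles.

\begin{lemma}\label{lem:gibbs}
Let $1\le L\le e^\beta/6$. Then
\[
1-\pi(+)\le\tfrac65L^4e^{-4\beta}\le10^{-3},\qquad Z=1/\pi(+)\le2,\qquad \pi(N)\le5L^4e^{-4\beta}.
\]
\end{lemma}

\begin{proof}
For $D\ne\emptyset$ write $\pi(D)=\sum_{d\in\mathcal A(D)}\pi(D)/K(D)$ and group the pairs $(D,d)$ by $D'=F(D,d)$. By \eqref{eq:K}, $1/K(D)\le2/N(D)\le\frac12$.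

For a drop of $2$ we have $\pi(D)=e^{-2\beta}\pi(D')$ and $1/K(D)\le2/N(D)\le 2/N(D')$. Here $D'\ne\emptyset$, since $D$ cannot have exactly two defects. For a drop of $4$ we have $\pi(D)=e^{-4\beta}\pi(D')$ and use $1/K(D)\le\frac12$. Lemma~\ref{lem:endpoint} gives
\[
1-\pi(+)\le\sum_{D'\ne\emptyset}\pi(D')\,6L^2e^{-2\beta}+\sum_{D'}\pi(D')\,L^4e^{-4\beta}
\le\tfrac16\bigl(1-\pi(+)\bigr)+L^4e^{-4\beta},
\]
which is the first bound, since $\frac65\cdot6^{-4}<10^{-3}$. The bound on $Z$ follows. Similarly, since $N(D)/K(D)\le2$,
\[
\pi(N)\le2\sum_{D'}\pi(D')\bigl[3L^2e^{-2\beta}N(D')+2L^4e^{-4\beta}\bigr]\le\tfrac16\pi(N)+4L^4e^{-4\beta},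
\]
so $\pi(N)\le\frac{24}5L^4e^{-4\beta}$.
\end{proof}

\section{The energy-weighted inequality}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(1)}]
Let $f(\emptyset)=0$. For $D\ne\emptyset$ and $d\in\mathcal A(D)$, the path $\gamma_{D,d}$ and Cauchy--Schwarz give
\[
f(D)^2\le2f(F(D,d))^2+2L^2\sum_{e\in\gamma_{D,d}}(\nabla_ef)^2 .
\]
Multiply by $\pi(D)N(D)/K(D)$, which is at most $2\pi(D)$, and sum over $d\in\mathcal A(D)$ and $D\ne\emptyset$. The left-hand side becomes $\pi(Nf^2)$, and
\[
\pi(Nf^2)\le
\underbrace{4\sum_{D,d}\pi(D)f(F(D,d))^2}_{\mathrm{I}}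
+\underbrace{4L^2\sum_e(\nabla_ef)^2\sum_{(D,d):\,e\in\gamma_{D,d}}\pi(D)}_{\mathrm{II}}.
\]

\emph{Term $\mathrm{I}$} is absorbed into the left-hand side. This works because the drop-$2$ count in Lemma~\ref{lem:endpoint} is proportional to $N(D')$, which is exactly the weight on the left. The endpoint $D'=\emptyset$ contributes nothing, and for $D'\ne\emptyset$ we have $N(D')\ge4$, so $2L^4\le\frac12L^4N(D')$. By Lemma~\ref{lem:endpoint},
\[
\mathrm{I}\le4\bigl(3L^2e^{-2\beta}+\tfrac12L^4e^{-4\beta}\bigr)\pi(Nf^2)\le\bigl(\tfrac13+\tfrac1{648}\bigr)\pi(Nf^2)\le\tfrac12\pi(Nf^2).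
\]

\emph{Term $\mathrm{II}$.} By \eqref{eq:Q}, $\pi(D)\le2e^{2\beta}Q(e)$ in Lemma~\ref{lem:edge}(i) and $\pi(D)\le2Q(e)$ in Lemma~\ref{lem:edge}(ii). With both orientations, the inner sum is at most
\[
2\bigl(4L\cdot2e^{2\beta}+2L^2\cdot2\bigr)Q(e)=\bigl(16Le^{2\beta}+8L^2\bigr)Q(e)\le18Le^{2\beta}Q(e),
\]
because $8L^2\le\frac86Le^\beta\le2Le^{2\beta}$. So $\mathrm{II}\le72\,e^{2\beta}L^3\,\mathcal E(f,f)$.

Together, $\pi(Nf^2)\le2\cdot\mathrm{II}\le144\,e^{2\beta}L^3\,\mathcal E(f,f)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(2)}]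
For any $f$ put $g=f-f(+)$. Since $N\ge4$ off $+$ and $g(+)=0$,
\[
\mathrm{Var}_\pi(f)\le\pi(g^2)\le\tfrac14\pi(Ng^2)\le\tfrac A4\,\mathcal E(g,g)=\tfrac A4\,\mathcal E(f,f).
\]
Hence $T^+_{\rm rel}(L)\le A/4=36\,e^{2\beta}L^3$.
\end{proof}

\section{From the weighted inequality to mixing}

Since $\pi(+)\ge0.999$, mixing amounts to hitting $+$. We bound the hitting time through the $L^2(\pi)$-norm of the density of the process killed at $+$.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(3)}]
Fix $\sigma_0\ne+$ and let $\tau$ be the hitting time of $+$ from $\sigma_0$. Put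
\[
\mu_t(\sigma)=P_{\sigma_0}(\sigma_t=\sigma,\ \tau>t),\qquad h_t=\mu_t/\pi,\qquad y(t)=\pi(h_t^2).
\]
Then $h_t(+)=0$, and $y(t)>0$ because $\mu_t(\sigma_0)>0$. By reversibility, $\partial_th_t=\mathcal Lh_t$ off $+$. Since $h_t(+)=0$, the value of $\mathcal Lh_t$ at $+$ plays no role in $\pi(h_t\mathcal Lh_t)$, and part (1) gives
\begin{equation}\label{eq:decay}
y'=2\pi(h_t\mathcal Lh_t)=-2\,\mathcal E(h_t,h_t)\le-\tfrac2A\,\pi(Nh_t^2)\le-\tfrac8A\,y .
\end{equation}

\emph{A large norm sits at high energy.} Since $\mu_t$ has total mass at most $1$, we have $\sum_\sigma\mu_t(\sigma)^2\le1$. Hence for $s>0$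
\[
\sum_{N(\sigma)\le s}\pi(\sigma)h_t(\sigma)^2=\sum_{N(\sigma)\le s}\frac{\mu_t(\sigma)^2}{\pi(\sigma)}\le Ze^{\beta s}\le2e^{\beta s}.
\]
Let $w=\log(y/4)$. If $w>0$, take $s=w/\beta$; then $2e^{\beta s}=y/2$. So at least half of $y$ comes from configurations with $N>s$, and $\pi(Nh_t^2)\ge sy/2=wy/(2\beta)$. With \eqref{eq:decay},
\begin{equation}\label{eq:w}
w'\le-\frac{w}{\beta A}\ \text{ while }w>0,\qquad w'\le-\frac8A\ \text{ always}.
\end{equation}

\emph{Two phases.} Initially $y(0)=1/\pi(\sigma_0)\le2e^{\beta(L+1)^2}$, as there are $(L+1)^2$ plaquettes, so $w(0)\le\beta(L+1)^2$. Let $t_1=2\beta A\log(L+1)$. If $w>0$ on $[0,t_1]$, then \eqref{eq:w} gives $w(t_1)\le w(0)e^{-t_1/(\beta A)}\le\beta$; otherwise $w(t_1)\le0$, as $w$ decreases. So $w(t_1)\le\beta$ in any case. Let $t_2=\frac A8(\beta+6)$. By the second bound in \eqref{eq:w}, $w(t_1+t_2)\le-6<-\log256$, so $y(t_1+t_2)\le\frac1{64}$. Hence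
\[
P_{\sigma_0}(\tau>t_1+t_2)=\pi(h_{t_1+t_2})\le\sqrt{y(t_1+t_2)}\le\tfrac18 .
\]

\emph{After hitting $+$.} Write $P_s$ for the transition kernel. By reversibility and Cauchy--Schwarz,
\[
P_s(+,+)=\sum_\sigma P_{s/2}(+,\sigma)P_{s/2}(\sigma,+)=\pi(+)\sum_\sigma\frac{P_{s/2}(+,\sigma)^2}{\pi(\sigma)}\ge\pi(+).
\]
So the sum below receives no contribution from $+$, and for all $s\ge0$
\[
\|P_s(+,\cdot)-\pi\|_{TV}=\sum_\sigma\bigl(\pi(\sigma)-P_s(+,\sigma)\bigr)_+\le1-\pi(+)\le10^{-3}.
\]
By the strong Markov property at $\tau$, for $t=t_1+t_2$ and every $\sigma_0\ne+$,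
\[
\|P_t(\sigma_0,\cdot)-\pi\|_{TV}\le P_{\sigma_0}(\tau>t)+10^{-3}\le\tfrac18+10^{-3}<\tfrac14,
\]
and for $\sigma_0=+$ the distance is at most $10^{-3}$. Finally $1\le L\le e^\beta/6$ forces $\beta\ge\log6>\frac67$, so $\frac18(\beta+6)\le\beta$ and
\[
T^+_{\rm mix}(L)\le t_1+t_2\le\beta A\bigl(2\log(L+1)+1\bigr). \qedhere
\]
\end{proof}

\section{Sharpness}

For the lower bound on $T^+_{\rm rel}$ we need a function $f$ with $\mathrm{Var}_\pi(f)/\mathcal E(f,f)$ of order at least $e^{2\beta}L^3$. The heuristic suggests a function of the number $M$ of minus spins, on the scale $L^2$, since a large rectangle can change its area only slowly. For $L\ll e^\beta$ the naive choice $f=M/L^2$ fails because of thin rectangles, with one side of length $1$. There are of order $L^3$ of them, each of weight $e^{-4\beta}/Z$, and each allows a flip at rate $\frac12$ or more at its ends, since such an end site touches at least two defects. Their contribution to $\mathcal E(f,f)$ is therefore at least of order $L^{-4}L^3e^{-4\beta}$. This is much more than the contribution $L^{-4}\cdot L^4e^{-4\beta}\cdot Le^{-2\beta}$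 expected from large rectangles with an adjacent pair on one of their sides. So we cut off small values of $M$. Very small boxes are treated separately.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(4)}, relaxation time, $2\le L\le8$]
Let $f=\mathbf 1_{D^*}$ with $D^*=\{0,L\}^2$, the configuration in which all spins of $\Lambda_L$ are minus. Since $L\ge2$, each site touches at most one of the four defects, so all flip rates out of $D^*$ are at most $e^{-2\beta}$ by \eqref{eq:rate}, and $\mathcal E(f,f)\le\pi(D^*)L^2e^{-2\beta}$. By Lemma~\ref{lem:gibbs}, $\mathrm{Var}_\pi(f)=\pi(D^*)(1-\pi(D^*))\ge0.99\,\pi(D^*)$. So $T^+_{\rm rel}\ge0.99\,e^{2\beta}L^{-2}\ge0.99\cdot8^{-5}e^{2\beta}L^3$.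
\end{proof}

From here on $9\le L\le e^\beta/6$. Let $M$ be the number of minus spins and
\[
f=\Bigl(\frac M{L^2}-\frac14\Bigr)_+ .
\]

\subsection*{The variance}
By Cauchy--Schwarz $(\pi f)^2\le\pi(f^2)\,\pi(f>0)$, so $\mathrm{Var}_\pi(f)\ge\pi(f^2)\,\pi(f=0)\ge0.999\,\pi(f^2)$, as $f(+)=0$. For integers $0\le a,r\le L/8$ and $7L/8\le b,s\le L$, the configuration with defect set $\{a,b\}\times\{r,s\}$ has $M=(b-a)(s-r)\ge\frac9{16}L^2$, hence $f\ge\frac5{16}$, and weight $e^{-4\beta}/Z\ge\frac12e^{-4\beta}$. There are at least $(L/8)^4$ of them. So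
\begin{equation}\label{eq:var}
\mathrm{Var}_\pi(f)\ge0.999\,c_1L^4e^{-4\beta},\qquad c_1=\tfrac12\bigl(\tfrac5{16}\bigr)^28^{-4}.
\end{equation}

\subsection*{The Dirichlet form: reduction to active sites}
One flip changes $M$ by one, so $|\nabla_ef|\le L^{-2}$, and $\nabla_ef=0$ unless both endpoints have $M>\frac{L^2}4-1$. Since $L\ge9$, such configurations differ from $+$ and have $N\ge4$. Call a site \emph{active} if at least two of its four plaquettes are defects, and let $J$ be the number of active sites. At most $4N$ sites touch exactly one defect, so by \eqref{eq:rate}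
\[
\sum_x\kappa_x\le L^2e^{-4\beta}+4Ne^{-2\beta}+J\le5Ne^{-2\beta}+J
\]
when $N\ge4$, using $L^2e^{-2\beta}\le\frac1{36}$. Hence, writing $\pi(g;E)=\pi(g\mathbf 1_E)$,
\begin{equation}\label{eq:dirichlet}
\mathcal E(f,f)\le\tfrac12L^{-4}\Bigl[5e^{-2\beta}\pi(N)+\pi\bigl(J;\,M>\tfrac{L^2}4-1\bigr)\Bigr].
\end{equation}
The four plaquettes of a site form a $2\times2$ block. If the block contains at least two defects, then it contains two adjacent ones, or its defects are exactly two diagonally opposite ones. Let $n_{\rm h}$ and $n_{\rm v}$ be the numbers of horizontally and vertically adjacent pairs of defects, and $n_{\rm d}$ the number of blocks of the last kind. An adjacent pair lies in at most two blocks, so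
\begin{equation}\label{eq:J}
J\le2n_{\rm h}+2n_{\rm v}+n_{\rm d}.
\end{equation}
We show that each of the three terms, restricted to large $M$, has expectation $O(Le^{-2\beta})\pi(N)$. An adjacent pair is removed by the step of Section~\ref{sec:paths}; this gains a factor $e^{-2\beta}$, and the pair can be restored in $O(L)$ ways per remaining defect. A diagonal pair is first turned into an adjacent one by a variant of the step.

\begin{lemma}\label{lem:adjacent}
For $9\le L\le e^\beta/6$, both $\pi\bigl(n_{\rm h};\,M>\frac{L^2}4-1-L\bigr)$ and $\pi\bigl(n_{\rm v};\,M>\frac{L^2}4-1-L\bigr)$ are at most $3Le^{-2\beta}\pi(N)$.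
\end{lemma}

\begin{proof}
Let $(a,r),(a+1,r)\in D$ and $M(D)>\frac{L^2}4-1-L$, and map $D$ to $D'=S_a^r(D)$, a step with $\varepsilon=1$. It flips at most $L$ sites, so $M(D')>\frac{L^2}4-1-2L>0$ because $L\ge9$, and $D'\ne\emptyset$. This is where the cutoff is used: thin rectangles would be mapped to $\emptyset$.

The pair $(D,(a,r))$ is determined by $D',a,r,\rho$. We count as in Lemma~\ref{lem:endpoint}, but without the choice of $a_0$. A given $D'$ arises at most $2LN(D')$ times with $\delta=0$: choose the point of $D'$ in row $\rho$ of the strip, decide whether its column is $a$ or $a+1$, and choose $r\ne\rho$. In this case $\pi(D)=e^{-2\beta}\pi(D')$. It arises at most $L\cdot L(L+1)\le2L^3$ times with $\delta=1$, and then $\pi(D)=e^{-4\beta}\pi(D')$. Since $N(D')\ge4$, we have $2L^3\le\frac12L^3N(D')$, and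
\[
\pi\bigl(n_{\rm h};\,M>\tfrac{L^2}4-1-L\bigr)\le\bigl(2Le^{-2\beta}+\tfrac12L^3e^{-4\beta}\bigr)\pi(N)\le3Le^{-2\beta}\pi(N),
\]
using $L^2e^{-2\beta}\le\frac1{36}$. Reflection in the diagonal preserves $\pi$, $M$ and $N$ and exchanges $n_{\rm h}$ with $n_{\rm v}$.
\end{proof}

\begin{lemma}\label{lem:diagonal}
For $9\le L\le e^\beta/6$, $\ \pi\bigl(n_{\rm d};\,M>\frac{L^2}4-1\bigr)\le12Le^{-2\beta}\pi(N)$.
\end{lemma}

\begin{proof}
The reflection $a\mapsto L-a$ of plaquette columns preserves $\pi$, $M$ and $N$ and exchanges the two kinds of diagonal, so we treat blocks with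
\[
D\cap\bigl(\{a,a+1\}\times\{r,r+1\}\bigr)=\{(a,r),(a+1,r+1)\}
\]
and double the result. The idea is to slide $(a,r)$ to $(a+1,r)$, which turns the diagonal pair into a vertical one. The partner row must avoid $r+1$, so let
\[
U'=\bigl\{s\notin\{r,r+1\}:\ D\cap\{(a,s),(a+1,s)\}\ne\emptyset\bigr\}.
\]
It is nonempty, since column $a$ has an even number of defects and $(a,r+1)\notin D$. Let $\rho$ be the first row of $U'$ above $r+1$ if there is one, and $\rho=\max U'$ otherwise, and put $D'=D\,\triangle\,R_a(r,\rho)$. At most $L$ spins are flipped, so $|M(D')-M(D)|\le L$, and $D'$ contains the vertical pair $(a+1,r),(a+1,r+1)$, which determines $a$ and $r$.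
\begin{itemize}
\item If exactly one of $(a,\rho),(a+1,\rho)$ lies in $D$, then $N(D')=N(D)$. The set $U'$ is the same for $D'$, so $\rho$, and hence $D$, is determined by $D'$ and the vertical pair.
\item If both lie in $D$, then $N(D')=N(D)-2$, so $\pi(D)=e^{-2\beta}\pi(D')$, and $D$ is determined by $D'$, the vertical pair and $\rho$, for which there are at most $L$ choices.
\end{itemize}
Summing over the two kinds of diagonal and using Lemma~\ref{lem:adjacent} and $Le^{-2\beta}\le1$,
\[
\pi\bigl(n_{\rm d};\,M>\tfrac{L^2}4-1\bigr)\le2\bigl(1+Le^{-2\beta}\bigr)\,\pi\bigl(n_{\rm v};\,M>\tfrac{L^2}4-1-L\bigr)\le12Le^{-2\beta}\pi(N). \qedhere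
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(4)}, conclusion]
Let $L\ge9$. By \eqref{eq:J} and the two lemmas,
\[
\pi\bigl(J;\,M>\tfrac{L^2}4-1\bigr)\le(6+6+12)\,Le^{-2\beta}\pi(N)=24Le^{-2\beta}\pi(N).
\]
Insert this in \eqref{eq:dirichlet}, with $5\le L$ and $\pi(N)\le5L^4e^{-4\beta}$ from Lemma~\ref{lem:gibbs}:
\[
\mathcal E(f,f)\le\tfrac12L^{-4}\cdot25Le^{-2\beta}\cdot5L^4e^{-4\beta}=62.5\,Le^{-6\beta}.
\]
Together with \eqref{eq:var}, $T^+_{\rm rel}\ge\mathrm{Var}_\pi(f)/\mathcal E(f,f)\ge\frac{0.999\,c_1}{62.5}\,e^{2\beta}L^3$. With the case $2\le L\le8$ this proves the bound on $T^+_{\rm rel}$.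

The bound on $T^+_{\rm mix}$ follows from $T^+_{\rm mix}\ge(\log2)\,T^+_{\rm rel}$, valid for reversible continuous-time chains (see \cite[\S\S12.2 and 20]{LP}). Indeed, let $\varphi$ be an eigenfunction of $\mathcal L$ with eigenvalue $-1/T^+_{\rm rel}$; then $\pi(\varphi)=0$. Choosing $\sigma$ with $|\varphi(\sigma)|=\|\varphi\|_\infty$ we get
\[
e^{-t/T^+_{\rm rel}}\|\varphi\|_\infty=|P_t\varphi(\sigma)-\pi(\varphi)|\le2\|\varphi\|_\infty\|P_t(\sigma,\cdot)-\pi\|_{TV}.
\]
So the worst-case distance at time $t$ is at least $\frac12e^{-t/T^+_{\rm rel}}$, which exceeds $\frac14$ for $t<(\log2)\,T^+_{\rm rel}$.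
\end{proof}

\begin{thebibliography}{9}
\bibitem{CS} Paul Chleboun, Aaron Smith, \emph{Mixing of the Square Plaquette Model on a Critical Length Scale}, arXiv:1807.00634 (2018).
\bibitem{LP} Levin, Peres, \emph{Markov Chains and Mixing Times}, 2nd ed.
\end{thebibliography}

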